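\title{Countable compact spaces as Ellis semigroups}

\begin{abstract}
The Ellis semigroup $E(X,f)$ of a continuous map $f$ on a compact metric space $X$ is the closure of the set of iterates of $f$ in the topology of pointwise convergence. We show that every nonempty countable compact metric space $X$ carries a homeomorphism $f$ such that $E(X,f)$ is homeomorphic to $X$. More generally, we determine for each such $X$ which countable spaces occur as $E(X,f)$. All nonempty countable compact metrizable spaces occur exactly when the second derived set of $X$ is nonempty. The construction is the shift acting on a family of sparse $0$--$1$ sequences.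
\end{abstract}

\section{Introduction}

Let $X$ be a compact metric space and $f\colon X\to X$ a continuous map. Write $f^n$ for the $n$-th iterate of $f$, where $n\in\mathbb N=\{0,1,2,\dots\}$ and $f^0$ is the identity. The \emph{Ellis semigroup} $E(X,f)$ is the closure of $\{f^n:n\in\mathbb N\}$ in the compact space $X^X$ with the product topology, that is, the topology of pointwise convergence. It is a semigroup under composition. This paper is about its topology, the one inherited from $X^X$.

An element of $E(X,f)$ records where all points of $X$ go along one common choice of times. For a single point $x$, the evaluation $\varphi\mapsto\varphi(x)$ is continuous and maps $E(X,f)$ onto the closure of the orbit of $x$. In the simplest systems one evaluation tells everything. If $f$ permutes the $n$ points of $X$ cyclically, then $E(X,f)$ has $n$ points. If $X=\mathbb N\cup\{\infty\}$ is a convergent sequence with its limit and $f(n)=n+1$, $f(\infty)=\infty$, then $E(X,f)$ consists of the iterates and the constant map $\infty$, and evaluation at $0$ is a homeomorphism onto $X$. In general $E(X,f)$ is not tied to $X$: the identity gives a single point, and a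 convergent sequence carries a homeomorphism with an uncountable Ellis semigroup (Example~\ref{ex:odometer}). The following question is posed in \cite{GRU}.

\begin{quote}
\emph{Given a countable compact metric space $X$, is there a continuous map $f\colon X\to X$ such that $E(X,f)$ is homeomorphic to $X$?}
\end{quote}

\begin{theorem}\label{thm:main}
For every nonempty countable compact metric space $X$ there is a homeomorphism $f\colon X\to X$ such that $E(X,f)$ is homeomorphic to $X$.
\end{theorem}

The two examples suggest a method: find a point with dense orbit at which evaluation is injective. This would require a map designed on the whole of $X$, and $X$ can have any countable Cantor--Bendixson rank. We proceed differently. When $X$ is complicated, our $f$ is the identity outside a clopen copy of the ordinal space $\omega^2+1$, and the whole complexity of $X$ is reproduced by the iterates of a map on that small piece. The method gives a complete description. Let $X'$ denote the set of accumulation points of $X$, and let $X''=(X')'$.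

\begin{theorem}\label{thm:class}
Let $X$ be a nonempty countable compact metric space and $Z$ a nonempty countable compact metrizable space.
\begin{enumerate}
\item[(1)] If $X''\ne\emptyset$, then $Z\cong E(X,f)$ for some homeomorphism $f$ of $X$.
\item[(2)] If $X'\ne\emptyset=X''$, then $Z\cong E(X,f)$ for some continuous $f\colon X\to X$ if and only if $Z''=\emptyset$, that is, $Z$ is finite or $Z\cong\omega\cdot m+1$ for some $m\ge1$. In that case $f$ can be taken to be a homeomorphism.
\item[(3)] If $|X|=n<\infty$, then $Z\cong E(X,f)$ for some $f\colon X\to X$ if and only if $Z$ is finite and $|Z|=h+\operatorname{lcm}(\ell_1,\dots,\ell_k)$ for some integers $h\ge0$, $k\ge1$, $\ell_i\ge1$ with $h+\ell_1+\dots+\ell_k\le n$.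
\end{enumerate}
\end{theorem}

Thus $X''\neq\emptyset$ is exactly the condition under which every $Z$ occurs. Parts (2) and (3) would lead one to guess that the rank of a countable $E(X,f)$ never exceeds the rank of $X$. Part (1) says that this fails completely from rank two on. The reason is that $X^X$ has infinitely many coordinates. In our examples each orbit closure has rank at most two, so each coordinate carries little information about a limit of iterates; but infinitely many orbits, each answering one yes-or-no question about the times along which the limit is taken, together describe a point of an arbitrary countable compact space.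

Section~\ref{sec:low} treats ranks zero and one and isolates the obstruction that disappears in rank two. Section~\ref{sec:sparse} introduces the sparse sequences and works out by hand an Ellis semigroup of rank three over a space of rank two. Section~\ref{sec:labels} gives the general construction, and Section~\ref{sec:proofs} assembles the proofs.

\section{Cantor--Bendixson type and the tail of the iterates}\label{sec:prelim}

\subsection*{Countable compact spaces}
Throughout, ``countable'' includes ``finite''. We use two elementary facts.
\begin{enumerate}
\item[(F1)] A countable metric space has a base of clopen sets: the ball of radius $r$ about $x$ is clopen whenever $r$ is not one of the countably many distances from $x$.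
\item[(F2)] A nonempty countable compact metric space has an isolated point, since otherwise it would be a countable union of nowhere dense singletons, against the Baire category theorem. Applied to clopen subsets, this shows that the isolated points are dense; so an infinite space of this kind has infinitely many of them.
\end{enumerate}

The \emph{Cantor--Bendixson derivatives} of a space $X$ are defined by $X^{(0)}=X$, $X^{(\gamma+1)}=(X^{(\gamma)})'$, and $X^{(\lambda)}=\bigcap_{\gamma<\lambda}X^{(\gamma)}$ for limit ordinals $\lambda$. Induction on $\gamma$ gives
\begin{equation}\label{eq:CB}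
O^{(\gamma)}=O\cap X^{(\gamma)}\ \text{ for open }O\subseteq X,\qquad X^{(1+\gamma)}=(X')^{(\gamma)}.
\end{equation}
Let $Z$ be a nonempty countable compact metrizable space. The sets $Z^{(\gamma)}$ are closed, and by (F2) they decrease strictly as long as they are nonempty, so they become empty at a countable ordinal. By compactness the first such ordinal is a successor $\alpha+1$. Then $Z^{(\alpha)}$ is compact, nonempty and without accumulation points, hence finite, and $\alpha$ is the only ordinal for which $Z^{(\alpha)}$ is finite and nonempty. We call $\alpha$ the \emph{rank} of $Z$ and $(\alpha,m)$, with $m=|Z^{(\alpha)}|$, the \emph{type} of $Z$. A space of $m$ points has type $(0,m)$, and a convergent sequence with its limit has type $(1,1)$.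

\begin{theorem}[Mazurkiewicz--Sierpi\'nski \cite{MS}]\label{thm:MS}
Nonempty countable compact metrizable spaces of the same type are homeomorphic. For $1\le\alpha<\omega_1$ and $m\ge1$, the ordinal $\omega^\alpha\cdot m+1$ with the order topology has type $(\alpha,m)$.
\end{theorem}

So our task is to produce Ellis semigroups of prescribed type. The next two lemmas allow us to work on a small clopen piece of $X$.

\begin{lemma}\label{lem:piece}
Let $X$ be a countable compact metric space and $k\in\mathbb N$. If $X^{(k)}\neq\emptyset$, then $X$ has a clopen subset of type $(k,1)$.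
\end{lemma}

\begin{proof}
By (F2) the space $X^{(k)}$ has an isolated point $x$, and by (F1) there is a clopen $C\subseteq X$ with $C\cap X^{(k)}=\{x\}$. By \eqref{eq:CB}, $C^{(k)}=\{x\}$.
\end{proof}

\begin{lemma}\label{lem:local}
Let $C$ be a clopen subset of a compact metric space $X$ and $g\colon C\to C$ a continuous map. Let $f$ be $g$ on $C$ and the identity on $X\setminus C$. Then $f$ is continuous, $f$ is a homeomorphism if $g$ is, and $E(X,f)\cong E(C,g)$.
\end{lemma}

\begin{proof}
The first two claims hold because $C$ and $X\setminus C$ are clopen. Every $\varphi\in E(X,f)$ is the identity on $X\setminus C$ and maps the closed set $C$ into itself. So $\varphi\mapsto\varphi|_C$ is a continuous injection of the compact space $E(X,f)$ into the Hausdorff space $C^C$, hence a homeomorphism onto its image. The image is compact and contains $\{g^n:n\in\mathbb N\}$ as a dense subset, so it equals $E(C,g)$.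
\end{proof}

\subsection*{The tail}
For countable $X$ the space $X^X$ is a countable product of metric spaces, hence metrizable, and $E(X,f)$ can be computed with sequences. The \emph{tail} $E^*=E^*(X,f)$ is the set of all pointwise limits of convergent sequences $(f^{n_k})$ with $n_0<n_1<\cdots$.

\begin{lemma}\label{lem:tail}
Let $X$ be a countable compact metric space, $f\colon X\to X$ continuous, and $E=E(X,f)$. Then $E^*$ is closed, $E=\{f^n:n\in\mathbb N\}\cup E^*$, and $E'\subseteq E^*$. If the iterates $f^n$ are pairwise distinct, then $E'=E^*$.
\end{lemma}

\begin{proof}
Let $A_N$ be the closure of $\{f^n:n\ge N\}$ and $d$ a metric on $X^X$. Every element of $E^*$ lies in every $A_N$. Conversely, if $\varphi\in\bigcap_NA_N$, choose inductively $n_k>n_{k-1}$ with $d(f^{n_k},\varphi)<2^{-k}$; this gives $\varphi\in E^*$. So $E^*=\bigcap_NA_N$ is closed. Since $E=\{f^0,\dots,f^{N-1}\}\cup A_N$, an element of $E$ that is not an iterate lies in every $A_N$. An accumulation point of $E$ is an accumulation point of $A_N$, because $E\setminus A_N$ is finite, and so lies in every $A_N$ as well. Finally, if the iterates are distinct, each element of $E^*$ is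 the limit of a sequence of distinct points of $E$.
\end{proof}

We always compute the tail in the same way. If $S\subseteq X^X$ and every strictly increasing sequence in $\mathbb N$ has a subsequence $(n_k)$ such that $f^{n_k}$ converges to a member of $S$, then $E^*\subseteq S$.

\section{Ranks zero and one}\label{sec:low}

The building blocks in low rank are a finite cycle and a translation. The cycle multiplies the number of limit maps, and it plays the same role in every rank.

\begin{proposition}\label{prop:low}
Let $X$ be a countable compact metric space and $m\ge1$.
\begin{enumerate}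
\item[(i)] If $|X|\ge m$, there is a homeomorphism $f$ of $X$ with $|E(X,f)|=m$.
\item[(ii)] If $X$ is infinite, there is a homeomorphism $f$ of $X$ with $E(X,f)$ of type $(1,m)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The space $X$ has at least $m$ isolated points: all points are isolated if $X$ is finite, and (F2) applies if $X$ is infinite. Let $f$ permute $m$ isolated points cyclically and fix all other points. Then $E(X,f)=\{f^0,\dots,f^{m-1}\}$ has $m$ elements.

(ii) As $X'\neq\emptyset$, Lemma~\ref{lem:piece} gives a clopen $C\subseteq X$ of type $(1,1)$. By Theorem~\ref{thm:MS} we may identify $C$ with $(\mathbb Z\cup\{\infty\})\sqcup\mathbb Z/m$, the one-point compactification of $\mathbb Z$ together with $m$ isolated points. Let $g$ be the homeomorphism of $C$ that adds $1$ on $\mathbb Z$ and on $\mathbb Z/m$ and fixes $\infty$. By Lemma~\ref{lem:local} it suffices to compute $E=E(C,g)$. For $\rho\in\mathbb Z/m$ let $z_\rho$ be the map that is constantly $\infty$ on $\mathbb Z\cup\{\infty\}$ and adds $\rho$ on $\mathbb Z/m$. If $(n_k)$ is strictly increasing and $n_k\equiv\rho\pmod m$ for all $k$, then $g^{n_k}\to z_\rho$. Every strictly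 increasing sequence has a subsequence with constant residue, so $E^*=\{z_\rho:\rho\in\mathbb Z/m\}$, a set of $m$ maps. The iterates are distinct because $g^n(0)=n$ in $\mathbb Z$. By Lemma~\ref{lem:tail}, $E$ is countable and $E'=E^*$, so $E$ has type $(1,m)$.
\end{proof}

On a finite space several cycles and a transient part can be combined, and the count is exact.

\begin{proof}[Proof of Theorem~\ref{thm:class}(3)]
Let $|X|=n$ and $f\colon X\to X$. Then $X^X$ is finite and discrete, so $E(X,f)=\{f^a:a\in\mathbb N\}$. Let $\ell_1,\dots,\ell_k$ be the lengths of the cycles of $f$ (there is at least one), let $p=\operatorname{lcm}(\ell_1,\dots,\ell_k)$, and let $h$ be the least integer such that $f^h(X)$ consists of periodic points. Since $f^p$ fixes all periodic points, $f^{h+p}=f^h$. Suppose that $f^a=f^b$ with $a<b$. Then $f^{b-a}$ fixes each point $f^a(x)$, so $f^a(X)$ consists of periodic points and $a\ge h$. On the set of periodic points $f$ is a permutation of order $p$, so $p$ divides $b-a$ and $b\ge h+p$. Hence $f^0,\dots,f^{h+p-1}$ are distinct and $|E(X,f)|=h+p$.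

If $h\ge1$, there is an $x$ with $f^{h-1}(x)$ not periodic. Then none of $x,f(x),\dots,f^{h-1}(x)$ is periodic, as images of periodic points are periodic, and these points are distinct, as a repeated point would be periodic. So $h+\ell_1+\dots+\ell_k\le n$; for $h=0$ this inequality holds because the cycles are disjoint.

Conversely, let $h,\ell_1,\dots,\ell_k$ be given with $h+\ell_1+\dots+\ell_k\le n$. Take disjoint cycles of lengths $\ell_1,\dots,\ell_k$, a path $x_1\mapsto x_2\mapsto\dots\mapsto x_h$ of $h$ further points whose last point is sent into one of the cycles, and let the remaining points be fixed. The fixed points do not change the least common multiple of the cycle lengths, and $h$ is the least integer with $f^h(X)$ periodic. By the first part $|E(X,f)|=h+\operatorname{lcm}(\ell_1,\dots,\ell_k)$.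
\end{proof}

For instance, cycles of lengths $2$ and $3$ give an Ellis semigroup of $6$ points on a space of $5$ points. On an infinite space one might hope to gain rank from longer and longer cycles. This overshoots.

\begin{lemma}\label{lem:periods}
Let $X$ be a compact metric space and $f\colon X\to X$ continuous. If the periods of the periodic points of $f$ are unbounded, then $E(X,f)$ is uncountable.
\end{lemma}

\begin{proof}
Let $x_k$ ($k\in\mathbb N$) be periodic points with least periods $p_k$ and $\sup_kp_k=\infty$. The orbit of $x_k$ is finite, hence closed, so it contains $\varphi(x_k)$ for every $\varphi\in E(X,f)$. Identify this orbit with $\mathbb Z/p_k$ by letting $f^n(x_k)$ correspond to $n \bmod p_k$. The map $\pi(\varphi)=(\varphi(x_k))_k$ from $E(X,f)$ to $\prod_k\mathbb Z/p_k$ is continuous. Its image $H$ is compact and metrizable, and the points $u_n=\pi(f^n)=(n\bmod p_k)_k$ are dense in $H$. Fix $n$. Then $u_{n+s!}\to u_n$ as $s\to\infty$, since the $k$-th coordinates agree once $s\ge p_k$, and $u_{n+s!}\ne u_n$, since $p_k>s!$ for some $k$. So no $u_n$ is isolated in $H$. An isolated point belongs to every dense subset, so $H$ has no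 isolated points and is uncountable by (F2).
\end{proof}

\begin{example}\label{ex:odometer}
Let $X$ be the one-point compactification of the discrete space $\bigsqcup_{k\ge1}\mathbb Z/2^k$, and let $f$ add $1$ on each $\mathbb Z/2^k$ and fix $\infty$. Then $X$ has type $(1,1)$, the map $f$ is a homeomorphism because it preserves each finite block, and $E(X,f)$ is uncountable by Lemma~\ref{lem:periods}.
\end{example}

Once the periods are bounded, a space of rank one leaves no room for more than finitely many limit maps.

\begin{proposition}\label{prop:obstruction}
Let $X$ be a countable compact metric space with $X''=\emptyset$ and $f\colon X\to X$ continuous. If $E=E(X,f)$ is countable, then $E''=\emptyset$.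
\end{proposition}

\begin{proof}
The set $X'$ is compact without accumulation points, hence finite. By Lemma~\ref{lem:periods} there is a common multiple $p\ge1$ of all periods of periodic points; this is the only use of the countability of $E$. Put $F=f^p$. We claim that for every $x\in X$ and $0\le r<p$ the sequence $y_k=f^{pk+r}(x)=F^k(f^r(x))$ converges.

If the orbit of $x$ is finite, then $f^n(x)$ is periodic for large $n$, hence fixed by $F$, and $(y_k)$ is eventually constant.

Let the orbit of $x$ be infinite, so that the points $f^n(x)$ are distinct. Let $\omega(x)$ be the set of limits of convergent sequences $(f^{n_k}(x))$ with $(n_k)$ strictly increasing. Its points are limits of distinct points of $X$, so $\omega(x)\subseteq X'$ is finite. Continuity gives $f(\omega(x))\subseteq\omega(x)$. Conversely, if $f^{n_k}(x)\to w$, then along a subsequence $f^{n_k-1}(x)\to w'\in\omega(x)$, and $f(w')=w$. So $f$ maps the finite set $\omega(x)$ onto itself, hence permutes it, and $F$ fixes each of its points.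

The cluster points $w_1,\dots,w_l$ of $(y_k)$ lie in $\omega(x)$; there is at least one by compactness. It remains to see that $(y_k)$ cannot jump between them. Take disjoint open sets $V_i\ni w_i$. As $F(w_i)=w_i$, there are open sets $N_i$ with $w_i\in N_i\subseteq V_i$ and $F(N_i)\subseteq V_i$. By compactness $y_k\in N_1\cup\dots\cup N_l$ for all large $k$, since otherwise there would be a cluster point outside this open set. If $k$ is large and $y_k\in N_i$, then $y_{k+1}=F(y_k)$ lies in $V_i\cap(N_1\cup\dots\cup N_l)=N_i$. So $(y_k)$ stays in one $N_i$ from some index on, and it avoids the neighborhoods $V_{i'}$ of the other cluster points. Hence $l=1$, and a sequence in a compact metric space with one cluster point converges.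

Thus $f^{pk+r}$ converges pointwise as $k\to\infty$ to a map $h_r$, for $r=0,\dots,p-1$. Every strictly increasing sequence has a subsequence with constant residue modulo $p$, so $E^*\subseteq\{h_0,\dots,h_{p-1}\}$. By Lemma~\ref{lem:tail}, $E'$ is finite, and $E''=\emptyset$.
\end{proof}

\section{Sparse sequences}\label{sec:sparse}

The hypothesis $X''=\emptyset$ entered the last proof at one place: it made $\omega(x)$ finite. To obtain a countable Ellis semigroup of higher rank we need an orbit that accumulates on an infinite set, and in a space of type $(2,1)$ such a set is a convergent sequence with its limit. The model is an orbit that spends longer and longer stretches of time near a fixed point $\mathbf 0$ and between them makes an excursion along a fixed bi-infinite orbit that leaves $\mathbf 0$ and returns to it. The shift realizes this picture.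

Give $\{0,1\}^{\mathbb Z}$ the product topology: $x_k\to x$ means that for every $M$ the sequences $x_k$ and $x$ agree on $[-M,M]$ for all large $k$. The shift $(\sigma x)(s)=x(s+1)$ is a homeomorphism, and $(\sigma^nx)(s)=x(n+s)$; so $\sigma^nx$ on $[-M,M]$ shows $x$ in the window $[n-M,n+M]$. Let $\mathbf 0$ be the zero sequence and $e_c=1_{\{c\}}$ for $c\in\mathbb Z$. Then $\sigma^ne_c=e_{c-n}$, and $e_c\to\mathbf 0$ as $|c|\to\infty$.

Fix $m\ge1$ and put
\[
t_i=m\,\frac{i(i+1)}2\quad(i\in\mathbb N),\qquad T=\{t_i:i\in\mathbb N\}.
\]
We call the elements of $T$ \emph{marks}. They are multiples of $m$, which matters only in Section~\ref{sec:labels}, and their gaps $t_{i+1}-t_i=m(i+1)\ge i+1$ tend to infinity. For $n\in\mathbb N$ let $t_{i(n)}$ be the mark nearest to $n$, the smaller one in case of a tie, and let $c(n)=t_{i(n)}-n\in\mathbb Z$ be the \emph{offset} of $n$. Then $i(n)\to\infty$ as $n\to\infty$, because $n\le t_{i(n)+1}$.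

\begin{lemma}\label{lem:window}
\begin{enumerate}
\item[(a)] If $n\ge t_{2M}+M$, then $[n-M,n+M]$ contains at most one mark.
\item[(b)] If $c\in\mathbb Z$ and $i>2|c|$, then $n=t_i-c$ lies in $\mathbb N$, and $i(n)=i$, $c(n)=c$.
\item[(c)] Let $B\subseteq T$, $b=1_B$, and let $(n_k)$ be strictly increasing. If $|c(n_k)|\to\infty$, then $\sigma^{n_k}b\to\mathbf 0$. If $c(n_k)=c$ for all $k$, then $\sigma^{n_k}b\to e_c$ when $t_{i(n_k)}\in B$ for all large $k$, and $\sigma^{n_k}b\to\mathbf 0$ when $t_{i(n_k)}\notin B$ for all large $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $t_i<t_{i'}$ both lie in the window, then $i+1\le t_{i+1}-t_i\le 2M$, so $n\le t_i+M<t_{2M}+M$.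

(b) We have $t_i\ge i>|c|$, so $n>0$. Every other mark is at distance at least $i>2|c|$ from $t_i$, hence at distance greater than $|c|$ from $n$.

(c) Fix $M$. If $|c(n_k)|\to\infty$, the window $[n_k-M,n_k+M]$ contains no mark for large $k$, so $\sigma^{n_k}b$ vanishes on $[-M,M]$. If $c(n_k)=c$ and $M\ge|c|$, then by (a) the only mark in the window is $n_k+c=t_{i(n_k)}$ for large $k$. So $\sigma^{n_k}b$ agrees on $[-M,M]$ with $e_c$ if $t_{i(n_k)}\in B$ and with $\mathbf 0$ if not.
\end{proof}

We shall use many sequences $b$ at once. The next lemma says that this costs nothing in rank.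

\begin{lemma}\label{lem:space}
Let $J\subseteq\mathbb N$ be nonempty, and let $B_j$ $(j\in J)$ be infinite subsets of $T$ such that every mark lies in only finitely many $B_j$. Put $b_j=1_{B_j}$ and
\[
Y_0=\{\sigma^ab_j:a\in\mathbb Z,\ j\in J\}\cup\{e_c:c\in\mathbb Z\}\cup\{\mathbf 0\}.
\]
Then $Y_0$ is compact of type $(2,1)$, the shift restricts to a homeomorphism of $Y_0$, and its iterates on $Y_0$ are pairwise distinct.
\end{lemma}

\begin{proof}
Let $D=\{e_c:c\in\mathbb Z\}\cup\{\mathbf 0\}$, the set of sequences with at most one coordinate $1$. It is closed, and $D'=\{\mathbf 0\}$. Consider a sequence $(\sigma^{a_k}b_{j_k})$ that converges in $\{0,1\}^{\mathbb Z}$. After passing to a subsequence, one of the following holds.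
\begin{itemize}
\item Both $a_k$ and $j_k$ are constant. Then the sequence is constant.
\item $a_k=a$ is constant and $j_k\to\infty$. Each mark lies in finitely many $B_j$, so $b_{j_k}\to\mathbf 0$, and the limit is $\sigma^a\mathbf 0=\mathbf 0$.
\item $a_k\to-\infty$. For fixed $s$ we have $a_k+s<0$ for large $k$, and $T\subseteq\mathbb N$, so the limit is $\mathbf 0$.
\item $a_k\to+\infty$. By Lemma~\ref{lem:window}(a) the limit has at most one $1$ in each $[-M,M]$, so it lies in $D$.
\end{itemize}
Hence $Y_0$ is closed, so compact, and the limit of a convergent sequence of distinct points of $Y_0$ lies in $D$; that is, $Y_0'\subseteq D$. Fix $j\in J$ and $c\in\mathbb Z$. By Lemma~\ref{lem:window}(b) and (c), $\sigma^{t-c}b_j\to e_c$ as $t\to\infty$ in $B_j$, and the points $\sigma^{t-c}b_j$ differ from $e_c$ because they have infinite support. So $e_c\in Y_0'$, and $\mathbf 0\in Y_0'$ because $e_c\to\mathbf 0$. Thus $Y_0'=D$ and $Y_0''=\{\mathbf 0\}$. We have $\sigma Y_0=Y_0$, so $\sigma$ restricts to a homeomorphism, and its iterates are distinct since $\sigma^ne_0=e_{-n}$.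
\end{proof}

The finiteness condition keeps the points $b_j$ isolated. Without it the $b_j$ may accumulate at a sequence with infinite support; for example $1_{T\setminus\{t_j\}}\to1_T$.

Let $(n_k)$ be strictly increasing. Then $\sigma^{n_k}y\to\mathbf 0$ for $y\in\{e_c:c\in\mathbb Z\}\cup\{\mathbf 0\}$, and continuity of $\sigma^a$ gives
\begin{equation}\label{eq:commute}
\sigma^{n_k}b_j\to x\quad\Longrightarrow\quad\sigma^{n_k}(\sigma^ab_j)=\sigma^a(\sigma^{n_k}b_j)\to\sigma^ax .
\end{equation}
So $(\sigma^{n_k})$ converges pointwise on $Y_0$ exactly when each sequence $(\sigma^{n_k}b_j)_k$ converges, and an element of the tail is determined by its values at the points $b_j$. In the two examples that follow, $m=1$, $g=\sigma|_{Y_0}$ and $E=E(Y_0,g)$; Lemmas~\ref{lem:tail} and \ref{lem:space} give $E'=E^*$.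

\begin{example}[one sequence]\label{ex:two}
Let $J=\{0\}$ and $B_0=T$. Every strictly increasing sequence has a subsequence $(n_k)$ with constant offset $c$ or with $|c(n_k)|\to\infty$. By Lemma~\ref{lem:window}(c) and \eqref{eq:commute}, $g^{n_k}$ converges in the first case to the map $g_c$ with $g_c(\sigma^ab_0)=e_{c-a}$ that sends all other points to $\mathbf 0$, and in the second case to the constant map $z\equiv\mathbf 0$. Every $c$ occurs by Lemma~\ref{lem:window}(b), and $g_c\to z$ as $|c|\to\infty$, so $z$ lies in the closed set $E^*$. Thus $E'=\{g_c:c\in\mathbb Z\}\cup\{z\}$ is a convergent sequence of distinct maps with its limit, and $E$ has type $(2,1)$. This answers the question for $X=\omega^2+1$.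
\end{example}

In this example the limit remembers only the offset. To make it remember more, attach a label to each mark and add sequences that respond to some labels and ignore the others.

\begin{example}[rank three over rank two]\label{ex:three}
Let $(q_i)_{i\in\mathbb N}$ be the sequence $1;\,1,2;\,1,2,3;\,\dots$, in which every positive integer occurs infinitely often, and call $q_i$ the label of $t_i$. Let $J=\mathbb N$, $B_0=T$, and $B_j=\{t_i:q_i=j\}$ for $j\ge1$; see Figure~\ref{fig:labels}. Each mark lies in exactly two of these sets, so $Y_0$ has type $(2,1)$.

Every strictly increasing sequence has a subsequence $(n_k)$ with $|c(n_k)|\to\infty$, in which case $g^{n_k}\to z\equiv\mathbf 0$, or with constant offset $c$ and with labels $q_{i(n_k)}$ that are constantly equal to some $q\ge1$ or tend to $q=\infty$. In the latter cases Lemma~\ref{lem:window}(c) shows that $g^{n_k}$ converges to the element $g_{c,q}$ of the tail with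
\[
g_{c,q}(b_0)=e_c,\qquad g_{c,q}(b_j)=e_c\ \text{ if }j=q,\qquad g_{c,q}(b_j)=\mathbf 0\ \text{ if }1\le j\neq q .
\]
All pairs $(c,q)$ occur: apply Lemma~\ref{lem:window}(b) to indices $i$ with $q_i=q$, or with $q_i\to\infty$. By \eqref{eq:commute} the value $g_{c,q}(\sigma^ab_j)$ is $e_{c-a}$ or $\mathbf 0$, so $g_{c,\infty}\to z$ as $|c|\to\infty$, and $E'$ consists of all $g_{c,q}$ and $z$.

For finite $q$ the map $g_{c,q}$ is isolated in $E'$, being the only $\varphi\in E'$ with $\varphi(b_q)(c)=1$. For fixed $c$ the values $g_{c,q}(\sigma^ab_j)$ are equal to $g_{c,\infty}(\sigma^ab_j)$ once $q>j$, so $g_{c,q}\to g_{c,\infty}$ as $q\to\infty$. Hence $E''=\{g_{c,\infty}:c\in\mathbb Z\}\cup\{z\}$. Here $g_{c,\infty}$ is the only $\varphi\in E''$ with $\varphi(b_0)(c)=1$, so $E'''=\{z\}$. The space $E$ has type $(3,1)$, although $Y_0$ has rank two.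
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.38cm,y=0.6cm]
\fill[gray!20] (15.5,-3.5) rectangle (22.5,0.5);
\foreach \y in {0,1,2,3} {\draw[gray] (-1,-\y) -- (30,-\y); \node[left] at (-1,-\y) {$b_{\y}$};}
\foreach \x in {0,1,3,6,10,15,21,28} \fill (\x,0) circle (2pt);
\foreach \x in {0,1,6,21} \fill (\x,-1) circle (2pt);
\foreach \x in {3,10,28} \fill (\x,-2) circle (2pt);
\fill (15,-3) circle (2pt);
\foreach \x/\y in {0/1,1/1,3/2,6/1,10/2,15/3,21/1,28/2} \node at (\x,1) {\small $\y$};
\node[left] at (-1,1) {\small label};
\draw[dashed] (19,-3.5) -- (19,0.5);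
\node[below] at (19,-3.5) {\small $n=19$};
\end{tikzpicture}
\caption{Labeled marks at $0,1,3,6,10,15,21,28$. Dots show the coordinates equal to $1$: the sequence $b_0$ has a $1$ at every mark, and $b_j$ ($j\ge1$) at the marks with label $j$. The shaded window $[16,22]$ about $n=19$ contains the single mark $21$, with offset $2$ and label $1$. On $[-3,3]$ the shifts $\sigma^{19}b_0$ and $\sigma^{19}b_1$ agree with $e_2$, while $\sigma^{19}b_2$ and $\sigma^{19}b_3$ vanish.}
\label{fig:labels}
\end{figure}

\section{Labels from an arbitrary countable space}\label{sec:labels}

In Example~\ref{ex:three} the labels live in the compact space $\{1,2,\dots,\infty\}$, and $b_j$ asks whether the label lies in a clopen set, namely the whole space for $j=0$ and $\{j\}$ for $j\ge1$. A copy of the label space appears in $E'$ for each offset $c$, and the copies converge to $z$. We now take labels from any space $L$. Recall that the one-point compactification of a locally compact Hausdorff space adds a point $\infty$ whose open neighborhoods are the complements of compact sets; it is compact and Hausdorff.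

\begin{proposition}\label{prop:general}
Let $K$ be a countable compact metric space, $L\subseteq K$ a nonempty open set, $m\ge1$, and let $W$ be the one-point compactification of $L\times\mathbb Z$. There are a compact space $Y$ of type $(2,1)$ and a homeomorphism $g$ of $Y$ with pairwise distinct iterates such that $E=E(Y,g)$ is countable and $E'$ is the disjoint union of $m$ clopen copies of $W$.
\end{proposition}

\begin{proof}
\emph{Step 1: the system.} The space $K$ has a countable base, and each clopen set is compact and so a finite union of basic sets; hence $K$ has countably many clopen subsets. Let $(U_j)_{j\in\mathbb N}$ list, with repetitions if necessary, the nonempty clopen subsets of $K$ contained in $L$. Each $U_j$ is compact, and by (F1) the $U_j$ cover $L$ and separate its points. Let $(q_i)_{i\in\mathbb N}$ be a sequence in $L$ in which every point of $L$ occurs infinitely often.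

The natural choice of $B_j$ is the set of marks $t_i$ with $q_i\in U_j$. A label may lie in infinitely many $U_j$, and then the condition of Lemma~\ref{lem:space} fails. We repair this by deleting finitely many marks from each set, which does not affect limits along $n_k\to\infty$:
\[
B_j=\{t_i:\ i\ge j,\ q_i\in U_j\},\qquad b_j=1_{B_j}\qquad(j\in\mathbb N).
\]
Each $B_j$ is infinite because $U_j\neq\emptyset$, and $t_i\in B_j$ only if $j\le i$. Let $Y_0$ be the space of Lemma~\ref{lem:space}, let $P=\mathbb Z/m$ be discrete, and let
\[
Y=Y_0\sqcup P,\qquad g=\sigma\ \text{ on }Y_0,\qquad g(v)=v+1\ \text{ for }v\in P .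
\]
Adding finitely many isolated points does not change the type. So $Y$ has type $(2,1)$, $g$ is a homeomorphism with distinct iterates, and $E'=E^*$ by Lemma~\ref{lem:tail}.

\emph{Step 2: limits of iterates.} Let $(n_k)$ be strictly increasing.

(A) \emph{Suppose that $c(n_k)=c$ for all $k$ and $q_{i(n_k)}\to q\in L$.} Fix $j$. For large $k$ we have $i(n_k)\ge j$, and $q_{i(n_k)}\in U_j$ if and only if $q\in U_j$, because $U_j$ is clopen. So for large $k$, $t_{i(n_k)}\in B_j$ if and only if $q\in U_j$. On $P$ the map $g^{n_k}$ adds $n_k=t_{i(n_k)}-c\equiv-c\pmod m$, as marks are multiples of $m$. By Lemma~\ref{lem:window}(c) and \eqref{eq:commute}, $g^{n_k}$ converges pointwise to a map $g_{c,q}$ with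
\begin{equation}\label{eq:limit}
g_{c,q}(\sigma^ab_j)=\begin{cases}e_{c-a}&\text{if }q\in U_j,\\ \mathbf 0&\text{if }q\notin U_j,\end{cases}\qquad g_{c,q}(e_{c'})=g_{c,q}(\mathbf 0)=\mathbf 0,\qquad g_{c,q}(v)=v-c
\end{equation}
for $a,c'\in\mathbb Z$, $j\in\mathbb N$ and $v\in P$.

(B) \emph{Suppose that $n_k\equiv\rho\pmod m$ for all $k$, and that either $|c(n_k)|\to\infty$, or $c(n_k)$ is constant and $q_{i(n_k)}\to q\in K\setminus L$.} In the second case, for each $j$ the set $U_j$ is closed in $K$ and $q\notin U_j$, so $q_{i(n_k)}\notin U_j$ and $t_{i(n_k)}\notin B_j$ for large $k$. In both cases Lemma~\ref{lem:window}(c) gives $\sigma^{n_k}b_j\to\mathbf 0$ for all $j$. By \eqref{eq:commute}, $g^{n_k}\to z_\rho$, where $z_\rho\equiv\mathbf 0$ on $Y_0$ and $z_\rho(v)=v+\rho$ on $P$.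

\emph{Step 3: the tail.} Given a strictly increasing sequence, pass to a subsequence with constant residue modulo $m$, then to one whose offsets are constant or tend to infinity in absolute value, and then to one whose labels converge in the compact metric space $K$. The result satisfies (A) or (B). Conversely, let $(c,q)\in\mathbb Z\times L$. There are infinitely many $i>2|c|$ with $q_i=q$, and by Lemma~\ref{lem:window}(b) the numbers $n=t_i-c$ form a sequence as in (A). So $g_{c,q}$ exists as a pointwise limit, and \eqref{eq:limit} determines it; in particular \eqref{eq:limit} is consistent even if a point of $Y$ has several representations $\sigma^ab_j$. For $\rho\in\mathbb Z/m$ let $\mathbb Z_\rho=\{c\in\mathbb Z:c\equiv-\rho \pmod m\}$. By \eqref{eq:limit}, $g_{c,q}\to z_\rho$ as $c\to\infty$ in $\mathbb Z_\rho$ with $q$ fixed, so $z_\rho$ lies in the closed set $E^*$. Therefore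
\[
E'=E^*=\bigcup_{\rho\in\mathbb Z/m}E_\rho,\qquad E_\rho=\{g_{c,q}:c\in\mathbb Z_\rho,\ q\in L\}\cup\{z_\rho\},
\]
and $E$ is countable. The elements of $E_\rho$ act on $P$ by adding $\rho$, so the sets $E_\rho$ are pairwise disjoint and clopen in $E'$.

\emph{Step 4: $E_\rho\cong W$.} Let $W_\rho$ be the one-point compactification of $L\times\mathbb Z_\rho$. It is homeomorphic to $W$, as $\mathbb Z_\rho$ is countably infinite and discrete. Define a surjection $\Theta\colon W_\rho\to E_\rho$ by $\Theta(q,c)=g_{c,q}$ and $\Theta(\infty)=z_\rho$.

The map $\Theta$ is injective. Given $q\in L$, the set $\{j:g_{c,q}(b_j)\ne\mathbf 0\}=\{j:q\in U_j\}$ is nonempty because the $U_j$ cover $L$, which distinguishes $g_{c,q}$ from $z_\rho$. This set determines $q$ because the $U_j$ separate points, and for any $j$ in it the value $g_{c,q}(b_j)=e_c$ determines $c$.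

The map $\Theta$ is continuous. We must show that $w\mapsto\Theta(w)(y)$ is continuous for each $y\in Y$. If $y$ is $\mathbf 0$, some $e_{c'}$, or a point of $P$, this function is constant on $W_\rho$. Let $y=\sigma^ab_j$. On $L\times\mathbb Z_\rho$ the function depends only on $c$ and on whether $q$ lies in the clopen set $U_j$, so it is locally constant. At $\infty$ its value is $\mathbf 0$. Fix $M$. By \eqref{eq:limit}, $g_{c,q}(y)$ has a $1$ in $[-M,M]$ only if $q\in U_j$ and $|c-a|\le M$. Such pairs $(q,c)$ form a compact subset of $L\times\mathbb Z_\rho$, since $U_j$ is compact, and on its complement, a neighborhood of $\infty$, the value agrees with $\mathbf 0$ on $[-M,M]$.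

A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.
\end{proof}

It remains to choose $L$ so that $W$ has a prescribed rank $\beta$. The translates $(q,c)$ of a point tend to $\infty$ as $c\to\infty$, so $\infty$ survives one derivative longer than any point of $L$. If $L$ is compact of rank $\delta$, this makes the rank of $W$ equal to the successor $\delta+1$, as in Examples~\ref{ex:two} and \ref{ex:three}. To reach limit ordinals as well we let $L$ be noncompact, with points of all ranks below $\beta$ and none of rank $\beta$.

\begin{lemma}\label{lem:rank}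
Let $1\le\beta<\omega_1$, let $K$ have type $(\beta,1)$ with $K^{(\beta)}=\{\kappa\}$, let $L=K\setminus\{\kappa\}$, and let $W$ be the one-point compactification of $L\times\mathbb Z$. Then $L\neq\emptyset$ and $W^{(\beta)}=\{\infty\}$.
\end{lemma}

\begin{proof}
Since $L$ is open in $K$, \eqref{eq:CB} gives $L^{(\gamma)}=K^{(\gamma)}\setminus\{\kappa\}$ for all $\gamma$. So $L^{(\beta)}=\emptyset$. For $\gamma<\beta$ the point $\kappa$ lies in $K^{(\gamma+1)}$, so it is an accumulation point of $K^{(\gamma)}$, and $L^{(\gamma)}\ne\emptyset$; the case $\gamma=0$ gives $L\neq\emptyset$. Each $L\times\{c\}$ is open in $W$, so $W^{(\gamma)}\cap(L\times\mathbb Z)=L^{(\gamma)}\times\mathbb Z$ by \eqref{eq:CB}, and $W^{(\beta)}\subseteq\{\infty\}$.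

We show by induction that $\infty\in W^{(\gamma)}$ for all $\gamma\le\beta$. The case $\gamma=0$ and the limit steps follow from the definition. Let $\gamma=\delta+1\le\beta$ and $\infty\in W^{(\delta)}$. Pick $\xi\in L^{(\delta)}$. The points $(\xi,c)$ lie in $W^{(\delta)}$, and they tend to $\infty$ as $c\to\infty$ because a compact subset of $L\times\mathbb Z$ meets only finitely many of the open sets $L\times\{c\}$. So $\infty\in W^{(\delta+1)}$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $2\le\alpha<\omega_1$ and $m\ge1$. There are a compact space $Y$ of type $(2,1)$ and a homeomorphism $g$ of $Y$ such that $E(Y,g)$ has type $(\alpha,m)$.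
\end{proposition}

\begin{proof}
Write $\alpha=1+\beta$ with $\beta\ge1$: take $\beta=\alpha-1$ if $\alpha$ is finite and $\beta=\alpha$ if $\alpha$ is infinite. By Theorem~\ref{thm:MS} the space $K=\omega^\beta+1$ has type $(\beta,1)$. Let $L$ and $W$ be as in Lemma~\ref{lem:rank}, and let $(Y,g)$ be given by Proposition~\ref{prop:general}. Then $E=E(Y,g)$ is a countable compact metrizable space. By \eqref{eq:CB}, $E^{(\alpha)}=(E')^{(\beta)}$, and this set contains exactly one point from each of the $m$ clopen copies of $W$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}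

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Part (3) was proved in Section~\ref{sec:low}. Let $Z$ have type $(\alpha,m)$. By Theorem~\ref{thm:MS}, $Z\cong E(X,f)$ if and only if $E(X,f)$ is countable of type $(\alpha,m)$.

(1) The space $X$ is infinite, so for $\alpha\le1$ Proposition~\ref{prop:low} provides $f$. Let $\alpha\ge2$, and take $(Y,g)$ from Proposition~\ref{prop:key}. As $X''\ne\emptyset$, Lemma~\ref{lem:piece} gives a clopen $C\subseteq X$ of type $(2,1)$, and $C\cong Y$ by Theorem~\ref{thm:MS}. Transport $g$ to $C$ and extend it by the identity on $X\setminus C$. By Lemma~\ref{lem:local} the result is a homeomorphism $f$ of $X$ with $E(X,f)\cong E(Y,g)$, which has type $(\alpha,m)$.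

(2) The condition $Z''=\emptyset$ means $\alpha\le1$, that is, $Z$ is finite or $Z\cong\omega\cdot m+1$. If it holds, Proposition~\ref{prop:low} provides a homeomorphism $f$, since $X$ is infinite. If $Z\cong E(X,f)$ for a continuous $f$, then $E(X,f)$ is countable, and $Z''=\emptyset$ by Proposition~\ref{prop:obstruction}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $X$ is finite, apply Proposition~\ref{prop:low}(i) with $m=|X|$. If $X$ is infinite, then $X'\neq\emptyset$; apply part (1) or part (2) of Theorem~\ref{thm:class} with $Z=X$.
\end{proof}

\begin{remark}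
Theorem~\ref{thm:main} does not depend on whether $f^0$ is counted. Let $E_+$ be the closure of $\{f^n:n\ge1\}$, for the map $f$ constructed above. If $X$ is finite with $m$ points, then $f^m=f^0$ and $E_+=E(X,f)$. If $X$ is infinite, the iterates of $f$ are pairwise distinct, and the proof of Lemma~\ref{lem:tail} gives $E_+'=E^*=E(X,f)'$. This set is nonempty, so by \eqref{eq:CB} the spaces $E_+$ and $E(X,f)$ have the same type.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GRU}
S. Garcia-Ferreira, Y. Rodriguez-Lopez, C. Uzcategui,
\emph{Cardinality of the Ellis semigroup on compact metric countable spaces},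
arXiv:1611.08290 (2016).

\bibitem{MS}
Mazurkiewicz and Sierpi\'nski,
\emph{Fund. Math.} 1 (1920).

\end{thebibliography}
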